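\title{Independent sets in competing urns: a counterexample to a conjecture of Farr}

\begin{abstract}
Drop the vertices of a graph independently into urns $1,\dots,n$, each chosen with probability $p$, or into an extra urn, and let $\mathcal A_J$ be the event that every urn in $J$ receives an independent set. A conjecture of Farr asserts that for disjoint sets of urns $I,J,K$ the events $\mathcal A_I$ and $\mathcal A_J$ are negatively correlated given $\mathcal A_K$. We show that this is false: for every $k\ge3$ and all sufficiently small $p$ there are graphs for which the inequality with $|K|=k$ and $|I|=|J|=1$ fails by a factor exponential in the number of vertices. The graphs are blow-ups of a weighted disjointness graph on subsets of a $(2k+2)$-element set. For $K=\emptyset$ we prove the inequality for every decreasing family. The cases $|K|=1,2$ are left undecided.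
\end{abstract}

\section{Introduction}

Let $m,n\ge1$, write $[m]=\{1,\dots,m\}$, and let $0<p\le 1/n$. Drop $m$ balls independently into urns $1,\dots,n$ and an extra urn $\Lambda$: the map $\sigma:[m]\to[n]\cup\{\Lambda\}$ is random, the values $\sigma(i)$ are independent, and $\Pr(\sigma(i)=j)=p$ for all $i\in[m]$ and $j\in[n]$, so that $\Pr(\sigma(i)=\Lambda)=1-np$. Let $\mathcal I\subseteq2^{[m]}$ be \emph{decreasing}, that is, closed under taking subsets. For $j\in[n]$ and $J\subseteq[n]$ put
\[
\mathcal A_j=\{\sigma^{-1}(j)\in\mathcal I\},\qquad \mathcal A_J=\bigcap_{j\in J}\mathcal A_j,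
\]
with $\mathcal A_\emptyset$ the whole space. Events $\mathcal A,\mathcal B$ are \emph{negatively correlated given $\mathcal C$} if $\Pr(\mathcal A\cap\mathcal B\mid\mathcal C)\le\Pr(\mathcal A\mid\mathcal C)\Pr(\mathcal B\mid\mathcal C)$. For pairwise disjoint $I,J,K\subseteq[n]$, negative correlation of $\mathcal A_I$ and $\mathcal A_J$ given $\mathcal A_K$ is, after clearing denominators, the inequality
\begin{equation}\label{eq:nc}
\Pr(\mathcal A_K)\Pr(\mathcal A_{I\cup J\cup K})\le\Pr(\mathcal A_{I\cup K})\Pr(\mathcal A_{J\cup K}).
\end{equation}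

The urns compete for the balls. The event $\mathcal A_I$ favors outcomes in which the urns in $I$ are light; the balls that avoid $I$ are then more likely to land in $J$, and this works against $\mathcal A_J$. One therefore expects \eqref{eq:nc} when $K=\emptyset$, and it is natural to guess that the effect survives when further urns are known to be good. The following conjecture, which we take from Kahn and Neiman \cite{KN}, makes this guess for independent sets (sets of vertices spanning no edge).

\medskip
\noindent\textbf{Conjecture (Farr).} \emph{If $G$ is a graph on $[m]$ and $\mathcal I$ is the collection of independent sets of $G$, then \eqref{eq:nc} holds for all pairwise disjoint $I,J,K\subseteq[n]$.}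
\medskip

Think of the urns in $J$ as colors and of all other urns as ``uncolored''. Then $\mathcal A_J$ says that a random partial coloring is proper, and for $|J|=r$
\[
\Pr(\mathcal A_J)=a_r:=\sum_{U\subseteq[m]}\chi_U(r)\,p^{|U|}(1-rp)^{m-|U|},
\]
where $\chi_U(r)$ is the number of proper $r$-colorings of the subgraph induced on $U$. So the probability depends only on $G$, $p$ and $r$, and not on $n$; the term $U=\emptyset$ shows that $a_r>0$ whenever $rp<1$, in particular for $r<n$. The case $|I|=|J|=1$ of the conjecture reads $a_ka_{k+2}\le a_{k+1}^2$. Conversely, these inequalities say that the ratios $a_{r+1}/a_r$ do not increase, and multiplying $|J|$ consecutive ratios gives \eqref{eq:nc} in general. The conjecture is thus the statement that $a_0,\dots,a_n$ is log-concave. For a single edge $a_r=1-rp^2$, which is log-concave, and since $a_r$ is multiplicative over components the same holds for every matching.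

Nevertheless the conjecture is false.

\begin{theorem}\label{thm:main}
Let $k\ge3$. There is $p_0=p_0(k)>0$ such that for every $p\in(0,p_0)$ there are $c>0$ and graphs $G$ with $m$ vertices, for arbitrarily large $m$, with the following property. Let $\mathcal I$ be the collection of independent sets of $G$. Then for every integer $n$ with $k+2\le n\le1/p$, every $K\subseteq[n]$ with $|K|=k$, and all distinct $a,b\in[n]\setminus K$,
\[
\Pr(\mathcal A_K)\Pr(\mathcal A_{K\cup\{a,b\}})\ \ge\ e^{cm}\,\Pr(\mathcal A_{K\cup\{a\}})\Pr(\mathcal A_{K\cup\{b\}}).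
\]
\end{theorem}

The right side is positive because $k+1<n$, so \eqref{eq:nc} fails, by an exponential factor. The smallest instance has $k=3$, $n=5$ and $p$ small. Taking $p=1/n$ for a large integer $n$ shows that the conjecture fails also when the urn $\Lambda$ has probability $0$.

Without conditioning, the heuristic above is correct, and graphs play no role.

\begin{theorem}\label{thm:uncond}
For every decreasing $\mathcal I$ and all disjoint $I,J\subseteq[n]$,
\[
\Pr(\mathcal A_{I\cup J})\le\Pr(\mathcal A_I)\Pr(\mathcal A_J).
\]
\end{theorem}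

So for $|I|=|J|=1$ the inequality \eqref{eq:nc} is true when $|K|=0$ and false in general for each $|K|\ge3$. We do not decide the cases $|K|=1$ and $|K|=2$.

Theorem~\ref{thm:uncond} is proved in Section~\ref{sec:uncond}. For Theorem~\ref{thm:main}, Section~\ref{sec:blowup} uses blow-ups to replace the probabilities $a_r$ by a finite minimization problem, Section~\ref{sec:three} finds the counterexample to that problem by hand for $k=3$, and Sections~\ref{sec:graph} and~\ref{sec:proof} give the construction and the proof for all $k\ge3$.

\section{The unconditional inequality}\label{sec:uncond}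

We use Harris' inequality: if $Z$ is a random subset of $[m]$ containing each element independently, and $g_1,g_2:2^{[m]}\to\mathbb R$ are increasing with respect to inclusion, then $\mathbb E[g_1(Z)g_2(Z)]\ge\mathbb E g_1(Z)\,\mathbb E g_2(Z)$. Replacing $g_1$ by $-g_1$, a decreasing and an increasing function satisfy the reverse inequality. The events $\mathcal A_I$ and $\mathcal A_J$ interact only through the set of balls that fall into $I$, so this is the set to condition on.

\begin{proof}[Proof of Theorem~\ref{thm:uncond}]
We may assume $I,J\ne\emptyset$; then $1\le|I|\le n-1$ and $0<|I|p<1$. Let $Z=\sigma^{-1}(I)$. Each ball lies in $Z$ independently with probability $|I|p$. Given $Z$, the balls remain independent; those in $Z$ are uniform on $I$, and each of the others goes to $j\in[n]\setminus I$ with probability $p/(1-|I|p)$ and to $\Lambda$ with the remaining probability. The event $\mathcal A_I$ depends only on the balls in $Z$ and $\mathcal A_J$ only on the others, so they are independent given $Z$.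

Let $\tau:[m]\to I$ have independent uniform values, and let $\rho:[m]\to([n]\setminus I)\cup\{\Lambda\}$ have independent values with the second law above. Then for each fixed set $Z$,
\begin{align*}
g_I(Z)&:=\Pr(\mathcal A_I\mid Z)=\Pr\big(\tau^{-1}(j)\cap Z\in\mathcal I\ \ \forall j\in I\big),\\
g_J(Z)&:=\Pr(\mathcal A_J\mid Z)=\Pr\big(\rho^{-1}(j)\setminus Z\in\mathcal I\ \ \forall j\in J\big).
\end{align*}
When $Z$ grows, the sets $\tau^{-1}(j)\cap Z$ grow and the sets $\rho^{-1}(j)\setminus Z$ shrink. Since $\mathcal I$ is decreasing, $g_I$ is decreasing and $g_J$ is increasing. By Harris' inequality,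
\[
\Pr(\mathcal A_{I\cup J})=\mathbb E[g_I(Z)g_J(Z)]\le\mathbb Eg_I(Z)\,\mathbb Eg_J(Z)=\Pr(\mathcal A_I)\Pr(\mathcal A_J).\qedhere
\]
\end{proof}

The hypothesis on $\mathcal I$ is needed: for $m=n=2$, $p=\frac12$ and $\mathcal I=\{\{1\},\{2\}\}$ the events $\mathcal A_1$ and $\mathcal A_2$ coincide and have probability $\frac12$. The proof also shows where conditioning interferes: given $\mathcal A_K$ the balls are in general no longer independent, so Harris' inequality does not apply to $Z$.

\section{Blow-ups and a minimization problem}\label{sec:blowup}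

The numbers $a_r$ are hard to compute for a general graph, but on an exponential scale they are easy for blow-ups. Let $H$ be a finite graph with vertex set $V$ and positive weights $w_v$, and write $w(F)=\sum_{v\in F}w_v$ and $W=w(V)$. If all $tw_v$ are integers, the \emph{blow-up} $H[t]$ replaces each $v$ by $tw_v$ pairwise nonadjacent copies, a copy of $v$ being adjacent to a copy of $v'$ exactly when $v\sim v'$ in $H$. It has $tW$ vertices. If $\pi:V(H[t])\to V$ is the projection, then preimages and images under $\pi$ of independent sets are independent.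

An urn that receives an independent set of $H[t]$ has in effect chosen an independent set of $H$ and avoided all balls outside it. The cost of such choices is measured as follows. Let $rp<1$ and $f(y)=-\log(1-py)$, a convex increasing function on $[0,r]$. For an $r$-tuple $\mathbf F=(F_1,\dots,F_r)$ of independent sets of $H$ let
\[
u_{\mathbf F}(v)=\#\{j:v\notin F_j\},\qquad \Phi(\mathbf F)=\sum_{v\in V}w_vf(u_{\mathbf F}(v)),\qquad \varphi_r=\min_{\mathbf F}\Phi(\mathbf F),
\]
the minimum being over all $r$-tuples. Thus $u_{\mathbf F}(v)$ is the number of urns forbidden to a copy of $v$.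

\begin{lemma}\label{lem:blowup}
If $rp<1$ and all $tw_v$ are integers, then for $G=H[t]$
\[
e^{-t\varphi_r}\le a_r\le 2^{|V|r}e^{-t\varphi_r}.
\]
\end{lemma}

\begin{proof}
Let $J=[r]$. For an $r$-tuple $\mathbf F$ let $\mathcal B_{\mathbf F}$ be the event that $\sigma^{-1}(j)\subseteq\pi^{-1}(F_j)$ for all $j\in J$. It occurs exactly when every copy of every $v$ avoids the $u_{\mathbf F}(v)$ urns $j$ with $v\notin F_j$, so
\[
\Pr(\mathcal B_{\mathbf F})=\prod_{v}\big(1-p\,u_{\mathbf F}(v)\big)^{tw_v}=e^{-t\Phi(\mathbf F)}.
\]
Each $\mathcal B_{\mathbf F}$ is contained in $\mathcal A_J$, which gives the lower bound. If $\mathcal A_J$ occurs, then so does $\mathcal B_{\mathbf F}$ with $F_j=\pi(\sigma^{-1}(j))$. Hence $\mathcal A_J$ is a union of at most $2^{|V|r}$ events of probability at most $e^{-t\varphi_r}$.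
\end{proof}

The factor $2^{|V|r}$ does not grow with $t$, so log-concavity of $(a_r)$ for all blow-ups forces convexity of $(\varphi_r)$. We need the contrapositive.

\begin{lemma}\label{lem:reduction}
Let $(k+2)p<1$, and suppose that some weighted graph has $2\varphi_{k+1}>\varphi_k+\varphi_{k+2}$. Then there are $c>0$ and graphs $G$ with $m$ vertices, for arbitrarily large $m$, such that $a_ka_{k+2}\ge e^{cm}a_{k+1}^2$.
\end{lemma}

\begin{proof}
Each $\varphi_r$ is a minimum of finitely many linear functions of the weights, hence continuous in them. So we may move the weights to nearby positive rationals and keep $\gamma:=2\varphi_{k+1}-\varphi_k-\varphi_{k+2}>0$. Let $t$ be a multiple of a common denominator and $G=H[t]$, so $m=tW$. By Lemma~\ref{lem:blowup},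
\[
\frac{a_ka_{k+2}}{a_{k+1}^2}\ge2^{-2|V|(k+1)}e^{t\gamma}.
\]
For $t\ge4|V|(k+1)(\log2)/\gamma$ this is at least $e^{t\gamma/2}=e^{cm}$ with $c=\gamma/(2W)$.
\end{proof}

For the simplest $H$ the sequence $(\varphi_r)$ is convex. If $H$ is an edge with both weights $1$, each urn chooses an endpoint, $\varphi_r=\min_s[f(s)+f(r-s)]=f(\lfloor r/2\rfloor)+f(\lceil r/2\rceil)$, and the increments $\varphi_{r+1}-\varphi_r=f(\lfloor r/2\rfloor+1)-f(\lfloor r/2\rfloor)$ do not decrease.

There is also an obvious way to try to prove convexity in general. Pool the sets of an optimal $k$-tuple $\mathbf X$ and an optimal $(k+2)$-tuple $\mathbf Y$, and redeal the $2k+2$ sets into two $(k+1)$-tuples $\mathbf B,\mathbf B'$. Then $u_{\mathbf B}+u_{\mathbf B'}=u_{\mathbf X}+u_{\mathbf Y}$. If $u_{\mathbf B}(v)$ lies between $u_{\mathbf X}(v)$ and $u_{\mathbf Y}(v)$ for every $v$, convexity of $f$ gives $\Phi(\mathbf B)+\Phi(\mathbf B')\le\Phi(\mathbf X)+\Phi(\mathbf Y)$, and so $2\varphi_{k+1}\le\varphi_k+\varphi_{k+2}$. For $k=0$ the only redeal has this property. A counterexample must make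 every redeal expensive.

\section{Stars, and the case of three urns}\label{sec:three}

This section explains how the construction arises. Only its notation and the polynomials \eqref{eq:g}--\eqref{eq:gspecial} are used later.

For small $p$ we have $f(y)=py+\frac12p^2y^2+O(p^3)$, and counting pairs $(v,j)$ with $v\notin F_j$ gives
\begin{equation}\label{eq:first}
\sum_vw_vu_{\mathbf F}(v)=\sum_j\big(W-w(F_j)\big).
\end{equation}
To first order the best tuples consist of heaviest independent sets and $\varphi_r$ is linear in $r$. Convexity is decided at order $p^2$, among tuples of heaviest sets.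

Index the pool by a set $E=X\sqcup Y$ with $|X|=k$, $|Y|=k+2$, and record a vertex by the set $S\subseteq E$ of pool members containing it. Vertices whose records meet cannot be adjacent; adding all other edges keeps the pool independent and removes competitors. So let the vertices be nonempty subsets of $E$, adjacent when disjoint. Independent sets are then \emph{intersecting families} (any two members meet), and the pool consists of the \emph{stars} $\operatorname{St}(i)=\{S\in V:i\in S\}$, $i\in E$. Take the vertices in complementary pairs $\{T,T^c\}$ of equal weight, where $T^c=E\setminus T$. An intersecting family contains at most one member of each pair and a star exactly one, so all stars are heaviest.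

For $B\subseteq E$ write $u_B$ and $\Phi(B)$ for the tuple $(\operatorname{St}(i))_{i\in B}$; thus $u_B(S)=|B\setminus S|$. A redeal is a set $B$ with $|B|=k+1$ and its complement. The first-order terms cancel, and $z^2+(a+b-z)^2-a^2-b^2=2(z-a)(z-b)$ gives
\begin{equation}\label{eq:redeal}
\Phi(B)+\Phi(B^c)-\Phi(X)-\Phi(Y)=p^2\sum_Sw_S\big(u_B(S)-u_X(S)\big)\big(u_B(S)-u_Y(S)\big)+O(p^3).
\end{equation}
Say that $T\subseteq E$ has \emph{type} $(\alpha,\beta)$ if $|T\cap X|=\alpha$ and $|T\cap Y|=\beta$, and put $x=|B\cap T|$. The values of $(u_B,u_X,u_Y)$ are $(x,\alpha,\beta)$ at $T^c$ and $(k+1-x,k-\alpha,k+2-\beta)$ at $T$. Per unit weight, the pair $\{T,T^c\}$ therefore contributes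
\begin{equation}\label{eq:g}
g_{\alpha,\beta}(x)=(x-\alpha)(x-\beta)+(x-\alpha-1)(x-\beta+1)
\end{equation}
to the sum in \eqref{eq:redeal}. Two cases matter:
\begin{equation}\label{eq:gspecial}
g_{\alpha,\alpha+1}(x)=2(x-\alpha)(x-\alpha-1),\qquad g_{0,2}(x)=2(x-1)^2-1 .
\end{equation}
The first is nonnegative at every integer $x$, because no integer lies strictly between $\alpha$ and $\alpha+1$. Pairs of type $(\alpha,\alpha+1)$ are pure penalties and may be given large weight at no risk. But they cannot penalize $B=X\cup\{i\}$, for which $x\in\{\alpha,\alpha+1\}$. For such $B$ we need pairs that sometimes reward the redeal, and type $(0,2)$ is the simplest choice.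

Let $k=3$, so $|X|=3$, $|Y|=5$, $|B|=4$. Take all pairs of type $(2,3)$ and all pairs of type $(0,2)$. The sum in \eqref{eq:redeal} is unchanged when $B$ is replaced by $B^c$, so it suffices to treat $|B\cap X|=3$ and $|B\cap X|=2$.
\begin{itemize}
\item $B=X\cup\{i\}$. Type $(2,3)$ contributes $0$. Of the ten $2$-subsets of $Y$, the four containing $i$ have $x=1$ and contribute $-1$ each; the other six have $x=0$ and contribute $+1$ each. The total is $+2$.
\item $|B\cap X|=|B\cap Y|=2$. Of the $2$-subsets of $Y$, six have $x=1$, one has $x=2$ and three have $x=0$, for a total of $-6+4=-2$. But $B$ is contained in a set $T$ of type $(2,3)$, and this $T$ has $x=4$ and $g_{2,3}(4)=4$.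
\end{itemize}
With weight $1$ on type $(0,2)$ and weight $3$ on type $(2,3)$, every redeal costs at least $2p^2-O(p^3)$. For general $k$ the first count is $\binom{k+1}2-(k+1)=\frac12(k+1)(k-2)$, which is positive exactly when $k\ge3$.

Three gaps remain. First, we need each of $\Phi(B)$ and $\Phi(B^c)$, not just their average, to exceed $R=\frac12(\Phi(X)+\Phi(Y))$. This is a real issue. For $k=3$ a pair of type $(0,2)$ contributes $x^2+(4-x)^2-\frac12(0+9+4+9)$ to the coefficient of $p^2/2$ in $\Phi(B)-R$, that is $5,-1,-3$ for $x=0,1,2$. The totals are $6\cdot5-4=26$ for $B=X\cup\{i\}$ and $-4-6\cdot3=-22$ for its complement. The imbalance will turn out to be linear in $|B\cap X|$, so it can be canceled by making the stars at $X$ heavier than those at $Y$ by an amount of order $p$. Second, intersecting families other than stars may be equally heavy. Adding the singletons as vertices of small weight repairs this, since an intersecting family containing $\{i\}$ lies in $\operatorname{St}(i)$; the singletons also carry the tilt just described. Third, a $(k+1)$-tuple may repeat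 a star, so $B$ must be replaced by a multiset.

\section{The weighted graph}\label{sec:graph}

Fix $k\ge3$ and $0<p\le\frac1{2(k+2)}$. Let $h=\lceil k/2\rceil$, $\kappa=\frac1{2k}$, and $E=X\sqcup Y$ as before. Put $\theta=\theta_0+\theta_1$, where
\[
\theta_1=k^2-1,\qquad \theta_0=\begin{cases}0,&k\text{ even},\\[2pt] \dfrac{N_0}{k+2},&k\text{ odd},\end{cases}\qquad N_0=\binom kh\binom{k+2}{h+1}.
\]
The vertices of $H$ are the following subsets of $E$:
\begin{itemize}
\item $V_0$: the sets of type $(h,h+1)$ and their complements, each of weight $k$;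
\item $V_1$: the sets of type $(0,2)$ and their complements, each of weight $1$;
\item $V_2$: the singletons $\{i\}$, of weight $\kappa$ if $i\in Y$ and $\kappa+\theta p$ if $i\in X$.
\end{itemize}
Distinct vertices are adjacent if and only if they are disjoint. The classes do not overlap: members of $V_0$ meet $X$ in $h$ or $k-h$ points, both in $[1,k-1]$; members of $V_1$ meet $X$ in $0$ or $k$ points; and all members of $V_0\cup V_1$ have at least two points. If $k$ is even, the complement of a set of type $(h,h+1)$ has the same type. If $k$ is odd, it has type $(h-1,h)$, and the $N_0$ sets of type $(h,h+1)$ represent each complementary pair of $V_0$ once. For $k=3$ the graph has $60+20+8=88$ vertices and $\theta=6+8=14$.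

Let $w_0=\frac12w(V_0\cup V_1)$. Since $V_0\cup V_1$ consists of complementary pairs of equal weight,
\begin{equation}\label{eq:weights}
w(\operatorname{St}(i))=w_0+w_{\{i\}},\qquad w(F)\le w_0\ \text{ if $F$ is independent and contains no singleton.}
\end{equation}
Recall that $\Phi(X)$ and $\Phi(Y)$ refer to the tuples $(\operatorname{St}(i))_{i\in X}$ and $(\operatorname{St}(i))_{i\in Y}$, and that $R=\frac12(\Phi(X)+\Phi(Y))$.

\begin{proposition}\label{prop:main}
There is $p_0=p_0(k)\in\big(0,\frac1{2(k+2)}\big]$ such that for $0<p<p_0$ every $(k+1)$-tuple $\mathbf F$ of independent sets of $H$ satisfies $\Phi(\mathbf F)>R$.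
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:main}]
Let $p<p_0$. There are finitely many tuples, so $\varphi_{k+1}>R\ge\frac12(\varphi_k+\varphi_{k+2})$, and Lemma~\ref{lem:reduction} supplies $c$ and the graphs $G$. Since $\Pr(\mathcal A_J)=a_{|J|}$ for every admissible $n$ and every $J\subseteq[n]$, the inequality $a_ka_{k+2}\ge e^{cm}a_{k+1}^2$ is the assertion of the theorem.
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:proof}

\subsection{Expansion in $p$}

The weights depend on $p$ through the tilt; let $w^\circ$ denote the weights at $p=0$, so that every singleton has $w^\circ=\kappa$. For a tuple $\mathbf F$ of length at most $k+2$ put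
\[
\Phi_1(\mathbf F)=\sum_Sw_Su_{\mathbf F}(S),\qquad \Phi_2(\mathbf F)=\sum_Sw^\circ_Su_{\mathbf F}(S)^2 .
\]
For $0\le y\le\frac12$ we have $0\le-\log(1-y)-y-\frac{y^2}2=\sum_{j\ge3}\frac{y^j}j\le\frac{y^3}{3(1-y)}\le y^3$, and $p\,u_{\mathbf F}(S)\le\frac12$ by the bound on $p$. Moreover $W\le w^\circ(V)+k\theta$, and $\sum_Sw_Su_{\mathbf F}(S)^2$ differs from $\Phi_2(\mathbf F)$ by at most $k\theta p(k+2)^2$. Hence there is $C$, depending only on $k$, with
\begin{equation}\label{eq:taylor}
\Phi(\mathbf F)\ge p\,\Phi_1(\mathbf F),\qquad \Big|\Phi(\mathbf F)-p\,\Phi_1(\mathbf F)-\tfrac{p^2}2\Phi_2(\mathbf F)\Big|\le Cp^3 .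
\end{equation}
Let $\bar\Phi_s=\frac12(\Phi_s(X)+\Phi_s(Y))$ for $s=1,2$. By \eqref{eq:first} and \eqref{eq:weights}, $\Phi_1(X)=k(W-w_0-\kappa-\theta p)$ and $\Phi_1(Y)=(k+2)(W-w_0-\kappa)$, so
\begin{equation}\label{eq:bar}
\bar\Phi_1=(k+1)(W-w_0-\kappa)-\tfrac k2\theta p .
\end{equation}

\subsection{Reduction to stars}

Let $\mathbf F$ be a $(k+1)$-tuple. If $F_j$ contains a singleton $\{i\}$, every member of $F_j$ contains $i$, and replacing $F_j$ by $\operatorname{St}(i)\supseteq F_j$ increases no $u_{\mathbf F}(S)$, hence does not increase $\Phi$. So we may assume that each $F_j$ is a star or contains no singleton.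

Suppose $s\ge1$ of the $F_j$ contain no singleton. These lose already at first order. By \eqref{eq:first}, \eqref{eq:weights} and \eqref{eq:bar},
\[
\Phi_1(\mathbf F)\ge(k+1)(W-w_0)-(k+1-s)(\kappa+\theta p)\ge\bar\Phi_1+s\kappa-(k+1-s)\theta p\ge\bar\Phi_1+\kappa-k\theta p .
\]
By \eqref{eq:taylor}, $R\le p\bar\Phi_1+C'p^2$ with $C'$ depending only on $k$. Therefore $\Phi(\mathbf F)-R\ge p\big(\kappa-(k\theta+C')p\big)$, which is positive for $p<\kappa/(k\theta+C')$.

From now on all $F_j$ are stars. Let $\mu_i$ be the multiplicity of $\operatorname{St}(i)$ in $\mathbf F$ and $\mu(T)=\sum_{i\in T}\mu_i$. Then $\mu(E)=k+1$ and $u_{\mathbf F}(S)=\mu(S^c)$. The average of the tuples $X$ and $Y$ puts mass $\frac k2$ on $X$ and $\frac{k+2}2$ on $Y$; let $d$ be the deviation from it: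
\[
\mu(X)=\tfrac k2+d,\qquad\mu(Y)=\tfrac{k+2}2-d .
\]
Now $\Phi_1(\mathbf F)=(k+1)(W-w_0-\kappa)-\mu(X)\theta p$, so $\Phi_1(\mathbf F)-\bar\Phi_1=-\theta pd$ by \eqref{eq:bar}. The tilt thus acts at second order, and \eqref{eq:taylor} gives
\begin{equation}\label{eq:psi}
\Phi(\mathbf F)-R\ge\tfrac{p^2}2\Psi-2Cp^3,\qquad\Psi:=\Phi_2(\mathbf F)-\bar\Phi_2-2\theta d .
\end{equation}
The quantity $\Psi$ does not depend on $p$. We shall prove that $\Psi\ge1$; then $\Phi(\mathbf F)>R$ for $p<1/(4C)$, and the proposition holds with $p_0=\min\{\frac1{2(k+2)},\frac\kappa{k\theta+C'},\frac1{4C}\}$. Write $\Phi_2(\mathbf F)-\bar\Phi_2=D_0+D_1+D_2$, where $D_s$ is the contribution of the vertices in $V_s$.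

\subsection{Singletons}

For any $r$-tuple of stars with multiplicities $\mu_i$, we have $u(\{i\})=r-\mu_i$ and
\[
\sum_{i\in E}(r-\mu_i)^2=(2k+2)r^2-2r^2+\sum_i\mu_i^2=2kr^2+\sum_i\mu_i^2 .
\]
For $X$ and $Y$ this equals $2k\cdot k^2+k$ and $2k(k+2)^2+k+2$; since $k^2+(k+2)^2=2(k+1)^2+2$, the mean is $2k(k+1)^2+3k+1$. For $\mathbf F$ the $\mu_i$ are integers, so $\sum\mu_i^2\ge\sum\mu_i=k+1$, and
\begin{equation}\label{eq:D2}
D_2=\kappa\Big(\sum_i\mu_i^2-3k-1\Big)\ge-2k\kappa=-1 .
\end{equation}
The singletons can work against us, and $\kappa$ was chosen so that they cost at most $1$.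

\subsection{Complementary pairs: the tilt cancels the linear terms}

In Section~\ref{sec:three} we compared two tuples with two tuples. Now one tuple is compared with a mean, and the identity to use is
\[
z^2-\tfrac12a^2-\tfrac12b^2=(z-a)(z-b)+(a+b)\big(z-\tfrac{a+b}2\big).
\]
Let $T$ have type $(\alpha,\beta)$ and $x=\mu(T)$. The values of $(u_{\mathbf F},u_X,u_Y)$ are $(x,\alpha,\beta)$ at $T^c$ and $(k+1-x,k-\alpha,k+2-\beta)$ at $T$. The two products add up to $g_{\alpha,\beta}(x)$. The linear term is $(\alpha+\beta)(x-\frac{\alpha+\beta}2)$ at $T^c$ and $-(2k+2-\alpha-\beta)(x-\frac{\alpha+\beta}2)$ at $T$. So, per unit weight, the pair $\{T,T^c\}$ contributes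
\begin{equation}\label{eq:pair}
g_{\alpha,\beta}(\mu(T))+2(\alpha+\beta-k-1)\Big(\mu(T)-\frac{\alpha+\beta}2\Big)
\end{equation}
to $\Phi_2(\mathbf F)-\bar\Phi_2$. To sum the linear terms, average over all $T$ of type $(\alpha,\beta)$. A point of $X$ lies in a fraction $\alpha/k$ of them and a point of $Y$ in a fraction $\beta/(k+2)$, so
\begin{equation}\label{eq:avg}
\text{average of }\ \mu(T)-\frac{\alpha+\beta}2\ =\ \frac\alpha k\mu(X)+\frac\beta{k+2}\mu(Y)-\frac{\alpha+\beta}2\ =\ d\Big(\frac\alpha k-\frac\beta{k+2}\Big).
\end{equation}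

For $V_1$ take $T$ of type $(0,2)$. The linear terms add up to
\[
-2(k-1)\cdot\binom{k+2}2\cdot\Big(-\frac{2d}{k+2}\Big)=2(k-1)(k+1)d=2\theta_1d .
\]
For $V_0$ let $\mathcal T$ contain one set of type $(h,h+1)$ from each pair. The coefficient in \eqref{eq:pair} is $2(2h-k)$. If $k$ is even it vanishes, matching $\theta_0=0$. If $k$ is odd it equals $2$, the family $\mathcal T$ consists of all $N_0$ sets of type $(h,h+1)$, and $\frac hk-\frac{h+1}{k+2}=\frac{2h-k}{k(k+2)}=\frac1{k(k+2)}$; with weight $k$ the linear terms add up to $k\cdot2\cdot N_0\cdot\frac d{k(k+2)}=2\theta_0d$. The linear terms cancel $-2\theta d$ in \eqref{eq:psi} exactly, and by \eqref{eq:gspecial}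
\begin{equation}\label{eq:split}
\Psi=kG_0+G_1+D_2,
\end{equation}
where
\[
G_0=\sum_{T\in\mathcal T}2\big(\mu(T)-h\big)\big(\mu(T)-h-1\big),\qquad G_1=\sum_{T\subseteq Y,\,|T|=2}\big(2\mu(T)^2-4\mu(T)+1\big).
\]
Every term of $G_0$ is nonnegative, because $\mu(T)$ is an integer.

\subsection{The two penalties}

We first bound $G_1$ in terms of $d$. Let $y=\mu(Y)$ and $Q=\sum_{i\in Y}\mu_i^2$. Each $i\in Y$ lies in $k+1$ two-element subsets, so $\sum_T\mu(T)=(k+1)y$ and
\[
\sum_T\mu(T)^2=(k+1)Q+\sum_{i\ne j}\mu_i\mu_j=(k+1)Q+(y^2-Q)=kQ+y^2,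
\]
the middle sum being over ordered pairs in $Y$. Since $Q\ge y$ (repeated stars only increase $Q$),
\begin{equation}\label{eq:G1}
\begin{aligned}
G_1&=2kQ+2y^2-4(k+1)y+\tbinom{k+2}2\ \ge\ 2y^2-2(k+2)y+\tfrac12(k+1)(k+2)\\
&=2\big(y-\tfrac{k+2}2\big)^2-\tfrac{k+2}2=2d^2-\tfrac{k+2}2 .
\end{aligned}
\end{equation}
This is positive for lopsided tuples and negative for balanced ones, where $G_0$ has to take over.

\medskip
\noindent\emph{Case (a): $y\in\{0,1,k+1\}$.} Here $d$ is $\frac k2+1$, $\frac k2$ or $-\frac k2$, so $|d|\ge\frac k2$ and $G_1\ge\frac12(k^2-k-2)=\frac12(k+1)(k-2)\ge2$, as $k\ge3$. With $G_0\ge0$ and \eqref{eq:D2} we get $\Psi\ge1$.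

\medskip
\noindent\emph{Case (b): $2\le y\le k$,} that is, $1\le\mu(X)\le k-1$. We find a set $T$ of type $(h,h+1)$ with $\mu(T)\ge h+2$. A nonnegative integer function with total $s$ on a finite set $Z$ has, for each $0\le\ell\le|Z|$, an $\ell$-subset of sum at least $\min(s,\ell)$: take $\ell$ points of the support if it has that many, and otherwise an $\ell$-set containing the support. Applying this in $X$ and in $Y$ gives $T$ of type $(h,h+1)$ with
\[
\mu(T)\ge\min(\mu(X),h)+\min(y,h+1).
\]
If $\mu(X)\ge h$, the right side is at least $h+2$ because $y\ge2$ and $h+1\ge2$. If $\mu(X)\le h-1$, then $y\ge k+2-h\ge h+1$ because $2h\le k+1$, and the right side is $\mu(X)+h+1\ge h+2$. We may assume $T\in\mathcal T$: for odd $k$ this is automatic, and for even $k$ the choice of representatives was free. Then $G_0\ge2\cdot2\cdot1=4$, and \eqref{eq:split}, \eqref{eq:G1} and \eqref{eq:D2} give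
\[
\Psi\ge4k-\tfrac{k+2}2-1=\tfrac{7k-4}2\ge1 .
\]

So $\Psi\ge1$ in all cases. This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:main}. \hfill$\square$

\begin{remark}
The hypothesis $k\ge3$ enters the estimates only in Case (a), and there it cannot be dropped. For $k=2$ the graph $H$ is still defined, but for the tuple of stars at $X\cup\{i\}$ with $i\in Y$ we have $G_0=0$, equality in \eqref{eq:G1} with $G_1=\frac12(k+1)(k-2)=0$, and $D_2=-1$. Thus $\Psi=-1$, and $\Phi(\mathbf F)<R$ for small $p$ by \eqref{eq:taylor}. This shows only that Proposition~\ref{prop:main} fails for this graph; it does not decide the case $|K|=2$.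
\end{remark}

\begin{thebibliography}{9}
\bibitem{KN} Jeff Kahn, Michael Neiman, \emph{Conditional negative association for competing urns}, arXiv:1001.0610 (2010).
\end{thebibliography}
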